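\title{Positive speed of the tagged particle in the exclusion process on supercritical Galton--Watson trees}

\begin{abstract}
We consider the simple exclusion process on an augmented supercritical Galton--Watson tree conditioned on survival, in the variable speed and in the constant speed version. The process starts from an invariant product measure conditioned on the root being occupied. The offspring law may charge $0$, so the tree may have leaves, and we assume only that its mean lies in $(1,\infty)$. We prove that the particle starting at the root has almost surely a positive linear speed, which confirms a conjecture of Gantert and Schmid. We also show that the speed is deterministic and express it through the law of the end of the tree to which the particle converges. The proof combines reversibility, the mass transport principle, a zero--one law, and a flow of finite energy on the space of tagged configurations.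
\end{abstract}

\section{Introduction}

\subsection{The model and the question}

Let $\mu$ be a probability measure on $\{0,1,2,\dots\}$ with mean $m\in(1,\infty)$, and let $Z\sim\mu$. We allow $\mu(0)>0$. In the \emph{augmented Galton--Watson tree} $T$ the root $o$ has $Z_0+1$ children with $Z_0\sim\mu$, and every other vertex has, independently, a $\mu$-distributed number of children. The extra child makes the root look like any other vertex: every vertex has degree distributed as $Z+1$. We write $\mathrm{AGW}$ for the law of $T$ and $\mathrm{AGW}^*$ for this law conditioned on survival, that is, on $T$ being infinite. We write $V$ for the vertex set, $d$ for the graph distance, $|x|=d(o,x)$, $\deg(x)$ for the degree, and $x\sim y$ if $x,y$ are neighbors. ``Almost every $T$'' always refers to $\mathrm{AGW}^*$.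

In the \emph{simple exclusion process} $(\eta_t)_{t\ge0}$ on $\{0,1\}^V$ each vertex carries at most one particle. A particle at $x$ attempts to jump to a neighbor $y$ at rate $c(x,y)$, and the jump is suppressed if $y$ is occupied. We treat two models, each with a parameter that fixes a positive function $a$ on $V$:
\begin{itemize}
\item the \emph{variable speed model}: $c(x,y)=1$ and $a(x)=\rho/(1-\rho)$ with $\rho\in(0,1)$;
\item the \emph{constant speed model}: $c(x,y)=1/\deg(x)$ and $a(x)=\alpha\deg(x)$ with $\alpha\in(0,\infty)$.
\end{itemize}
In the second model each particle waits an exponential time of mean $1$ and then picks one of the adjacent edges uniformly. Let $\nu=\nu_T$ be the product measure on $\{0,1\}^V$ with $\nu(\eta(x)=1)=a(x)/(1+a(x))$. This probability is $\rho$ in the first model and $\alpha\deg(x)/(\alpha\deg(x)+1)$ in the second. In both models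
\begin{equation}\label{eq:balance}
a(x)c(x,y)=a(y)c(y,x)\qquad(x\sim y),
\end{equation}
both sides being $\rho/(1-\rho)$, respectively $\alpha$. This is the detailed balance relation behind the invariance of $\nu$. Degrees are unbounded in general, so the process has to be constructed. By ``the process'' we mean the one given by the Harris graphical construction of Section~\ref{sec:construction}, which we show to be well defined for almost every $T$.

Start the process from $\nu(\,\cdot\mid\eta(o)=1)$, call the particle initially at $o$ the \emph{tagged particle}, and let $X_t$ be its position at time $t$. The following conjecture is posed by Gantert and Schmid \cite{GS}: \emph{in both models, for every value of the parameter and almost every $T$, the limit $\lim_{t\to\infty}|X_t|/t$ exists almost surely and is strictly positive.}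

\subsection{Results}

\begin{theorem}\label{thm:speed}
Let $1<m<\infty$. In both models, for every $\rho\in(0,1)$, respectively every $\alpha\in(0,\infty)$, and for almost every $T$, the limit $\lim_{t\to\infty}|X_t|/t$ exists almost surely and is almost surely strictly positive.
\end{theorem}

To state the second result we need the ends of $T$. A \emph{ray} is an infinite self-avoiding path $x_0,x_1,\dots$. Two rays are equivalent if they share a tail, and an \emph{end} is an equivalence class; $\partial T$ denotes the set of ends. From each vertex there is exactly one ray to a given end. For $x\sim y$, the \emph{branch} $C_{x,y}$ is the component of $T\setminus\{x\}$ that contains $y$, and $\partial_{x,y}\subset\partial T$ is the set of ends represented by a ray in $C_{x,y}$. Thus $\partial_{y,x}=\partial_{x,y}^c$, and for fixed $x$ the sets $\partial_{x,y}$, $y\sim x$, partition $\partial T$. We equip $\partial T$ with the $\sigma$-field generated by these sets. We say that $X_t$ \emph{converges} to $\xi\in\partial T$ if, for every $x\sim y$ with $\xi\in\partial_{x,y}$, we have $X_t\in C_{x,y}$ for all large $t$.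

\begin{theorem}\label{thm:formula}
In Theorem~\ref{thm:speed} the limit is a deterministic constant $v>0$ that depends only on $\mu$, the model, and $\rho$ (respectively $\alpha$). For almost every $T$, $X_t$ converges almost surely to a random end $\xi_+$, whose law $\kappa_{(o,\eta)}$ given the initial configuration $\eta$ is almost surely non-atomic. Moreover,
\begin{align*}
v&=\mathbf E\Big[\sum_{y\sim o}c(o,y)\,\mathbf 1\{\eta(y)=0\}\,\big(1-2\kappa_{(o,\eta)}(\partial_{o,y})\big)\Big]\\
&=\mathbf E\Big[\sum_{y\sim o}c(o,y)\,\mathbf 1\{\eta(y)=0\}\,\big(\kappa_{(o,\eta)}(\partial_{o,y}^c)-\kappa_{(y,\eta^{oy})}(\partial_{o,y}^c)\big)\Big].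
\end{align*}
Here, under $\mathbf E$, the tree $T$ has density proportional to $\deg(o)^{-1}\nu_T(\eta(o)=1)$ with respect to $\mathrm{AGW}^*$, and $\eta\sim\nu_T(\,\cdot\mid\eta(o)=1)$. The configuration $\eta^{oy}$ is $\eta$ with the contents of $o$ and $y$ exchanged, and $\kappa_{(y,\eta')}$ is the law of the limiting end when the tagged particle starts at $y$ in the configuration $\eta'$.
\end{theorem}

The density of $T$ is proportional to $1/\deg(o)$ in the variable speed model and to $1/(\alpha\deg(o)+1)$ in the constant speed model.

\subsection{One particle on a regular tree}\label{sec:oneparticle}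

The mechanism of the proof is visible for a single particle. Let $T$ be the $d$-regular tree, $d\ge3$, and let one particle cross each edge at rate $1$. Away from the root, $|X_t|$ increases at rate $d-1$ and decreases at rate $1$, so the speed is $d-2$. We now derive this value in a way that does not use the Markov property of $|X_t|$.

Run two independent copies of the walk from $o$ and glue them into one path $(X_t)_{t\in\mathbb R}$, using the second copy for negative times. The walk is reversible and the tree looks the same from every vertex, so the path seen from $X_t$ is stationary in $t$. The walk is transient, so $X_t$ converges to ends $\xi_+$ and $\xi_-$ as $t\to\pm\infty$. These ends are independent with a common law $\kappa$. By symmetry $\kappa$ gives mass $1/(d(d-1)^{n-1})$ to the ends behind each vertex at distance $n$ from $o$. So $\kappa$ has no atoms and $\xi_+\ne\xi_-$ almost surely. Let $\Gamma$ be the bi-infinite geodesic from $\xi_-$ to $\xi_+$. The path crosses every edge of $\Gamma$, each for a last time, and these last crossings occur in the order of the edges along $\Gamma$. Each of them advances the particle by one step along $\Gamma$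 for good, so their density in time is the speed.

Here the density can be computed. A jump from $o$ to $y$ at time $0$ is the last crossing of an edge of $\Gamma$ exactly when $\xi_-\notin\partial_{o,y}$, which has probability $(d-1)/d$, and the walk never comes back from $y$ to $o$. The return probability $p$ solves $p=\frac1d+\frac{d-1}dp^2$ and is less than $1$, so $p=1/(d-1)$. The density is therefore
\[
d\cdot\frac{d-1}d\cdot\Big(1-\frac1{d-1}\Big)=d-2 .
\]
The first formula of Theorem~\ref{thm:formula}, with all neighbors vacant, gives the same value: $\sum_{y\sim o}(1-2/d)=d-2$.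

In general the density cannot be computed in this way, but it does not have to be. A stationary set of times that is almost surely nonempty has positive density by the ergodic theorem. Positivity of the speed thus follows from three soft inputs: stationarity, transience, and $\xi_+\neq\xi_-$.

\subsection{What changes with exclusion, and the plan of the proof}

In equilibrium a neighbor of the tagged particle is vacant with positive probability, so one expects exclusion to slow the particle down by a constant factor rather than to stop it. Several features prevent a direct argument.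

First, $X_t$ alone is not a Markov process, and its environment remembers its past. The vertex it has just left is vacant, which favors stepping back. Second, the tagged particle cannot overtake. In the variable speed model, suppose we exchanged the contents of the endpoints of each edge at rate $1$, tag included, even when both are occupied. The unlabeled configuration would evolve as before and the tag would perform a random walk. In the exclusion process the exchange of the tag with another particle is forbidden, and along a path of vertices of degree $2$ the order of the particles is preserved. Third, with leaves even the sign in Theorem~\ref{thm:formula} is not apparent: if $o$ is a leaf with neighbor $y$, then $\kappa_{(o,\eta)}(\partial_{o,y})=1$ and the summand equals $-c(o,y)\mathbf 1\{\eta(y)=0\}$.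

We work with the Markov process $z_t=(X_t,\eta_t)$ and obtain the three inputs as follows.
\begin{enumerate}
\item \emph{Stationarity} (Sections~\ref{sec:trees} and \ref{sec:process}). For fixed $T$, the process $z_t$ is reversible with respect to a $\sigma$-finite measure. The mass transport principle for $\mathrm{AGW}$ biased by $1/\deg(o)$ turns this into a stationary probability measure for the path seen from the tagged particle. Existence of the speed follows at once.
\item \emph{A zero--one law} (Section~\ref{sec:zeroone}) for invariant sets of $z_t$. It rests on the fact that particles can overtake at a branch point if enough vacancies are at hand.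
\item \emph{Transience} (Section~\ref{sec:transience}), through a flow of finite energy on the state space of $z_t$. This is the main construction of the paper.
\item \emph{Distinct ends} (Section~\ref{sec:ends}). Stationarity forces the law of $\xi_+$ to be non-atomic or a Dirac mass. The zero--one law and a mass transport exclude the Dirac mass. The last crossing argument then proves Theorem~\ref{thm:speed}.
\end{enumerate}
Section~\ref{sec:formula} proves Theorem~\ref{thm:formula}. The hypothesis $m<\infty$ enters only in the construction of the process. The hypothesis $m>1$ provides the branch points and the exponential growth that makes the energy of the flows finite.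

\section{Galton--Watson trees}\label{sec:trees}

\subsection{Notation and standard facts}

Let $\mathbb U$ be the countable set of finite words in the positive integers, with $o$ the empty word. A \emph{tree} is a set $T\subset\mathbb U$ that contains $o$, is closed under taking prefixes, and in which the children of each vertex $v$ are $v1,\dots,vk$ for some finite $k\ge0$. The set of trees carries the $\sigma$-field generated by the events $\{v\in T\}$. For $v\in T$, $T_v$ denotes the subtree formed by $v$ and its descendants. A \emph{GW tree} is the ordinary Galton--Watson tree, in which every vertex, the root included, has a $\mu$-distributed number of children. Under $\mathrm{AGW}$, for $v\ne o$, given $v\in T$ and given the tree outside the strict descendants of $v$, the subtree $T_v$ is a GW tree.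

Let $\varphi(s)=\sum_k\mu(k)s^k$, let $q$ be the probability that a GW tree is finite, and let $Z_n$ be the size of its $n$th generation. We use three textbook facts.
\begin{itemize}
\item[(F1)] Since $m>1$, we have $q<1$ and $\varphi(s)<s$ for $s\in(q,1)$.
\item[(F2)] $Z_n\to\infty$ almost surely on survival.
\item[(F3)] For a Galton--Watson process with bounded offspring numbers of mean $\bar m>1$, the martingale $\bar m^{-n}Z_n$ converges almost surely and in $L^2$ to a limit $W$ with $\mathbb EW=1$ and $\mathbb EW^2<\infty$.
\end{itemize}

\subsection{Geometry on survival}

The next lemma collects what we need about the shape of $T$. Both properties are phrased without reference to the root, which matters when we apply the mass transport principle.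

\begin{lemma}\label{lem:geometry}
Almost every $T$ has the following properties.
\begin{itemize}
\item[(T1)] Every vertex has a degree $k$ with $\mu(k-1)>0$, and for each such $k$ every infinite branch contains infinitely many vertices of degree $k$.
\item[(T2)] For every infinite branch $C_{x,y}$ and every $n$ there are $b\in C_{x,y}$ with $d(x,b)\ge n$ and two neighbors $b_1\neq b_2$ of $b$ such that $C_{b,b_1}$ and $C_{b,b_2}$ are infinite and do not contain $x$.
\end{itemize}
\end{lemma}

\begin{proof}
We first prove two statements for a GW tree. Let $\mu(k-1)>0$. Given the first $n$ generations, the number of vertices of generation $n$ with $k-1$ children is binomial with parameters $Z_n$ and $\mu(k-1)$. Hence, for every $j$, the probability of survival with no such vertex in generation $n$ is at most $(1-\mu(k-1))^j+\mathbb P(\text{survival},Z_n<j)$. By (F2) this probability tends to $0$ as $n\to\infty$. A tree with finitely many such vertices has none in all late generations, so almost surely an infinite GW tree has infinitely many vertices with $k-1$ children. Next, the number $Y_n$ of vertices of generation $n$ with infinite progeny is binomial with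 parameters $Z_n$ and $1-q$. The same estimate shows $Y_n\to\infty$ in probability on survival, and $Y_n$ is non-decreasing, so $Y_n\to\infty$ almost surely on survival. If no vertex had two children with infinite progeny, we would have $Y_n\le1$ for all $n$. So almost surely an infinite GW tree has a vertex with two children of infinite progeny. Since $\mathbb U$ is countable, both statements hold almost surely for all infinite $T_v$, $v\ne o$, simultaneously.

Every infinite branch $C_{x,y}$ contains an infinite $T_v$ with $v\ne o$ and $x\notin T_v$. If $y$ is a child of $x$, take $v=y$. Otherwise $C_{x,y}=T\setminus T_x$ is the union of the path from $o$ to $y$ and of finitely many subtrees $T_v$ hanging off this path, one of which is infinite. This gives (T1). For (T2), pick $u\in T_v$ at distance $n$ below $v$ with $T_u$ infinite, and $b\in T_u$ with two children $b_1,b_2$ of infinite progeny. Then $C_{b,b_i}=T_{b_i}$ does not contain $x$, and $d(x,b)=d(x,v)+d(v,b)\ge n$ because the path from $x$ to $b$ enters $T_v$ through $v$.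
\end{proof}

We note three consequences for an infinite tree with (T1) and (T2). In (T2), the branches $C_{b,b_i}$ lie in $C_{x,y}$, and all their vertices are farther from $x$ than $b$ is, since the path to them from $x$ passes through $b$. Second,
\begin{equation}\label{eq:vacancies}
\text{for $\nu$-a.e.\ $\eta$, every infinite branch contains infinitely many vacant vertices,}
\end{equation}
because the infinitely many vertices of one fixed degree in the branch are vacant independently with a fixed positive probability, and there are countably many branches. Third,
\begin{equation}\label{eq:three}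
\text{some vertex $b'$ of $T$ has at least three infinite branches $C_{b',y}$.}
\end{equation}
Indeed, take $b,b_1,b_2$ as in (T2) and apply (T2) again to $C_{b,b_1}$. This gives $b'\in C_{b,b_1}$ with two infinite branches that avoid $b$, and the branch at $b'$ that contains $b$ contains the infinite set $C_{b,b_2}$.

The next two lemmas are each used twice, once for the exclusion process and once for simple random walk.

\begin{lemma}\label{lem:heredity}
Let $\mathcal A$ be a measurable set of infinite trees that a GW tree belongs to with positive probability. Then almost surely an infinite GW tree has a vertex $v$ with $T_v\in\mathcal A$, and almost every $T$ has a vertex $v\ne o$ with $T_v\in\mathcal A$.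
\end{lemma}

\begin{proof}
Let $r$ be the probability that a GW tree has no vertex $v$ with $T_v\in\mathcal A$. Then $r<1$, and $r\ge q$ because finite trees have no such vertex. If the tree has no such vertex, neither have the subtrees of the children of the root, so $r\le\varphi(r)$. By (F1), $r=q$, so the probability of being infinite without such a vertex is $r-q=0$. If the augmented tree survives, the subtree of some child of $o$ is an infinite GW tree.
\end{proof}

\begin{lemma}\label{lem:gwflow}
Let $\mathfrak B$ be a Galton--Watson tree with root $v$ and bounded offspring numbers of mean $\bar m>1$. For $u\in\mathfrak B$ in generation $n$, let $W_u$ be the limit, as $k\to\infty$, of $\bar m^{-k}$ times the number of descendants of $u$ in generation $n+k$, with $W_u=0$ if there is no finite limit. Let $\psi(u)=\bar m^{-n}W_u$. Then $\mathbb E\psi(v)=1$, $\mathbb E\sum_{u\in\mathfrak B}\psi(u)^2<\infty$, and almost surely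
\begin{equation}\label{eq:conservation}
\psi(u)=\sum_{w\text{ child of }u}\psi(w)\qquad\text{for all }u\in\mathfrak B.
\end{equation}
\end{lemma}

\begin{proof}
By (F3) all the limits exist almost surely. The descendants of $u$ that are $k$ generations below $u$ are the descendants of its children that are $k-1$ generations below them, so $W_u=\bar m^{-1}\sum_wW_w$, which is \eqref{eq:conservation}. Given generation $n$, the $W_u$ in that generation are copies of $W_v$, so $\mathbb E\sum_u\psi(u)^2=\sum_n\bar m^{\,n}\bar m^{-2n}\mathbb EW_v^2<\infty$.
\end{proof}

\subsection{The mass transport principle}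

A function $f(T,x,y)$ of a tree and two of its vertices is \emph{invariant} if $f(T,x,y)=f(T',\gamma x,\gamma y)$ for every graph isomorphism $\gamma:T\to T'$, which need not map root to root. The same word is used for functions of a tree together with a vertex, a configuration or a path. Think of $f(T,x,y)$ as mass sent from $x$ to $y$ by a rule that ignores the root and the order of siblings. For a suitable law of the rooted tree, the root sends and receives the same mass on average. Let
\[
d\mathsf U=\frac{\deg(o)^{-1}}{\mathbb E[1/(Z+1)]}\,d\mathrm{AGW},\qquad\mathsf U^*=\mathsf U(\,\cdot\mid\text{survival}).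
\]
The measures $\mathsf U^*$ and $\mathrm{AGW}^*$ have the same null sets. We write $\mathbb E^*$ for expectation under $\mathsf U^*$. Since $\mathbb E_{\mathsf U}[\deg(o)]=1/\mathbb E[1/(Z+1)]<\infty$, we have $\mathbb E^*[\deg(o)]<\infty$.

\begin{proposition}[Mass transport principle]\label{prop:mtp}
For every measurable invariant $f$ with values in $[0,\infty]$,
\[
\mathbb E_{\mathsf U}\sum_{y\in T}f(T,o,y)=\mathbb E_{\mathsf U}\sum_{y\in T}f(T,y,o),
\]
and the same holds with $\mathsf U^*$ in place of $\mathsf U$.
\end{proposition}

\begin{proof}
We compare the sums over $|y|=n$ for each $n\ge1$; the terms $y=o$ agree. Given $y$, let $o=x_0,\dots,x_n=y$ be the path to it and $D_i=\deg(x_i)$. Record the ordered lists of subtrees that hang off the path at $x_0,\dots,x_n$; they have lengths $D_0-1$, then $D_i-2$ for $0<i<n$, and $D_n-1$. Call the degrees and lists the \emph{data} of $(T,y)$. From data one builds a tree in which the path runs through first children and the lists follow. Let $F(\text{data})$ be the value of $f$ at this tree and the two endpoints of the path, in order. By invariance, $f(T,o,y)$ is $F$ of the data and $f(T,y,o)$ is $F$ of the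 data read in reverse order.

Fix $D_0,\dots,D_n$. There are $D_0\prod_{0<i<n}(D_i-1)$ words $y$ compatible with these degrees, since $x_1$ is one of $D_0$ children and $x_{i+1}$ is one of $D_i-1$ children. For each such word, the $\mathrm{AGW}$-probability that the path is present with these degrees is $\prod_{i=0}^n\mu(D_i-1)$, and given this the hanging subtrees are independent GW trees. After multiplying by the density, which is proportional to $1/D_0$, the degrees have weight $\prod_{i=0}^n\mu(D_i-1)\prod_{0<i<n}(D_i-1)$. This weight is symmetric under reversal, and so is the law of the lists. This proves the identity for $\mathsf U$. For $\mathsf U^*$, replace $f$ by $f\mathbf 1\{T\text{ infinite}\}$, which is again invariant.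
\end{proof}

\begin{lemma}[What holds at the root holds everywhere]\label{lem:everywhere}
Let $h(T,x)\in[0,\infty]$ be measurable and invariant, with $h(T,o)=0$ for almost every $T$. Then for almost every $T$, $h(T,x)=0$ for all $x\in T$.
\end{lemma}

\begin{proof}
Proposition~\ref{prop:mtp} with $f(T,x,y)=h(T,y)$ gives $\mathbb E^*\sum_yh(T,y)=\mathbb E^*\sum_yh(T,o)=0$.
\end{proof}

\section{The tagged process: construction, reversibility, stationarity}\label{sec:process}

\subsection{Graphical construction}\label{sec:construction}

Fix $T$. The state space of the pair (tagged particle, configuration) is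
\[
E=E_T=\{(x,\eta):x\in V,\ \eta\in\{0,1\}^V,\ \eta(x)=1\},\qquad A_x=\{(x,\eta):\eta(x)=1\}.
\]
We call $x$ the position of the \emph{tag}. For an edge $e=\{x,y\}$ let $\lambda_e=\max(c(x,y),c(y,x))\le1$. Put on each edge $e$ an independent Poisson process of \emph{bells} of rate $\lambda_e$, and give each bell an independent uniform \emph{mark} $U\in[0,1]$. Almost surely no two bells ring at the same time. At a bell of $e=\{x,y\}$ the rule is: if exactly one endpoint, say $x$, is occupied and $U\le c(x,y)/\lambda_e$, its particle moves to $y$, with the tag if it carries the tag; otherwise nothing happens. A particle at $x$ thus attempts to jump to $y$ at rate $c(x,y)$.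

On an infinite tree there is no first bell, so the rule does not by itself define an evolution. It does once the bells of a short time interval split the tree into finite pieces. Choose $t_0>0$ with $p:=1-e^{-t_0}<1/m$. For $k\ge0$, call the components of the graph formed by $V$ and the edges with a bell in $[kt_0,(k+1)t_0]$ the \emph{$k$-clusters}. Consider the property
\begin{itemize}
\item[(T3)] almost surely, for all $k$, all $k$-clusters are finite.
\end{itemize}
It holds for $\mathrm{AGW}$-almost every tree. Given $T$, the edges carry a bell in the interval independently, each with probability at most $p$. An infinite cluster is a locally finite tree below its vertex closest to $o$, so by K\"onig's lemma it contains an infinite descending path from that vertex. For a fixed word $v\in\mathbb U$, the expected number of descending paths of length $n$ from $v$ all of whose edges carry a bell is at most $(m+1)m^{n-1}p^n\to0$. A union over the countably many $v$ and $k$ gives (T3). We call a tree \emph{typical} if it is infinite and satisfies (T1)--(T3). Almost every $T$ is typical, and being typical does not depend on the root. \emph{From now on $T$ is typical.}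

A finite cluster carries finitely many bells in its time interval, and no particle enters or leaves it during that interval. Applying the rule to these bells in time order, cluster by cluster and interval by interval, gives for every initial state $z\in E$ a path $z_t=(X_t,\eta_t)$, $t\ge0$. It is the unique path whose coordinates are right-continuous, change only at bells of adjacent edges, and obey the rule there. Each coordinate $\eta_t(x)$ changes finitely often in bounded time, and $X$ makes finitely many jumps in bounded time, each along an edge. The bells after time $s$, shifted back by $s$, are independent of those before and have the original law. With uniqueness, this shows that $(z_t)$ is a Markov process. We write $P_z,E_z$ for its law from $z$ and $P_tf(z)=E_zf(z_t)$ for bounded or nonnegative measurable $f$. Then $P_{s+t}=P_sP_t$ and $P_t1=1$.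

All objects are built by countably many operations from $T$, the initial state, the bells and the marks, with $E_T\subset\mathbb U\times\{0,1\}^{\mathbb U}$ and ends coded as rays from $o$. So $\nu_T$, $P_tf(z)$ and $P_z$ depend measurably on $(t,T,z)$. An isomorphism $T\to T'$ preserves degrees, hence carries $c$, $\nu_T$ and $P_z$ to the corresponding objects on $T'$.

We recall the \emph{compensation formula}. Suppose the bells are Poisson with respect to a filtration $(\mathcal F_s)$, meaning that bells and marks up to time $s$ are $\mathcal F_s$-measurable and those after $s$ are independent of $\mathcal F_s$. Then for $u\in[0,1]$ and every adapted left-continuous $H\ge0$,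
\begin{equation}\label{eq:compensation}
E\sum_{s\in(0,1]:\ \text{bell on $e$ with mark}\,\le u}H_s=u\lambda_e\,E\int_0^1H_s\,ds .
\end{equation}

\subsection{Reversibility}

Let $\pi=\pi_T$ be the measure on $E$ whose restriction to $A_x$ is $\nu$ restricted to $\{\eta(x)=1\}$. It is $\sigma$-finite, with $0<\pi(A_x)<1$. Informally, $\pi$ samples $\eta$ from $\nu$ and puts the tag on a particle chosen by counting measure.

For an edge $e=\{x,y\}$ let $\sigma_e:E\to E$ exchange the contents of $x$ and $y$, tag included, if exactly one of them is occupied, and let $\sigma_ez=z$ otherwise. Put $r_e(z)=c(x,y)$ if $\sigma_ez\ne z$ and $x$ is the occupied endpoint, and $r_e(z)=0$ if $\sigma_ez=z$. Thus $\sigma_e$ is the move across $e$, it is an involution, and $r_e\le1$ is its rate. Under $\nu$, the event ``$x$ occupied, $y$ vacant'' has probability $a(x)/((1+a(x))(1+a(y)))$, the opposite event has $a(y)$ in the numerator, and the other coordinates are independent of these two. Hence $\sigma_e$ preserves $\pi$-null sets, and by \eqref{eq:balance} it preserves the measure $r_e\pi$: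
\begin{equation}\label{eq:swap}
\int r_e\,h\,d\pi=\int r_e\,(h\circ\sigma_e)\,d\pi\qquad(h\ge0).
\end{equation}

\begin{lemma}[Reversibility]\label{lem:reversible}
$\int fP_tg\,d\pi=\int gP_tf\,d\pi$ for all $t\ge0$ and measurable $f,g\ge0$. In particular $\int P_tg\,d\pi=\int g\,d\pi$.
\end{lemma}

\begin{proof}
If the identity holds for $s$ and $t$, then $\int fP_sP_tg\,d\pi=\int(P_sf)(P_tg)\,d\pi=\int gP_tP_sf\,d\pi$, so it holds for $s+t$. Let therefore $t\le t_0$. Call a function \emph{local} if it is bounded, depends only on the tag position and on $\eta|_\Lambda$ for a finite set $\Lambda$, and vanishes unless the tag is in $\Lambda$. Let $f,g\ge0$ be local, with a common $\Lambda$.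

Condition on the locations and times $\omega$ of the bells in $[0,t]$, but not on the marks. Let $\Lambda'$ be the union of the clusters of $\omega$ that meet $\Lambda$, a finite set by (T3), and let $e_1,\dots,e_n$ be the edges of the bells in $\Lambda'$ in time order. The other bells neither change $\eta$ on $\Lambda'$ nor move the tag into or out of $\Lambda'$. Hence
\[
E_z[g(z_t)\mid\omega]=\mathsf K_{e_1}\cdots\mathsf K_{e_n}g(z),\qquad\mathsf K_eg=\Big(1-\frac{r_e}{\lambda_e}\Big)g+\frac{r_e}{\lambda_e}\,g\circ\sigma_e .
\]
By \eqref{eq:swap} with $h=f\cdot(g\circ\sigma_e)$ we have $\int r_ef\,(g\circ\sigma_e)\,d\pi=\int r_e(f\circ\sigma_e)\,g\,d\pi$, so $\mathsf K_e$ is symmetric on local functions, and it maps them to local functions. Therefore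
\[
\int f\,E_\cdot[g(z_t)\mid\omega]\,d\pi=\int g\,\mathsf K_{e_n}\cdots\mathsf K_{e_1}f\,d\pi=\int g\,E_\cdot[f(z_t)\mid\omega^*]\,d\pi,
\]
where $\omega^*$ is the image of $\omega$ under $s\mapsto t-s$, which has the same clusters. Since $\omega^*$ and $\omega$ have the same law, averaging proves the identity for local $f,g$.

Thus the measures $\pi(dz)P_t(z,dz')$ and $\pi(dz')P_t(z',dz)$ on $E\times E$ agree on products of sets of the form $\{(x,\eta):\eta|_\Lambda=\chi\}$. These products, with the empty set, are closed under intersection and generate the $\sigma$-field. They include the countably many disjoint sets $A_x\times A_y$, which have finite measure and cover $E\times E$. So the two measures coincide.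
\end{proof}

\subsection{Two-sided paths and the stationary law}

As in Section~\ref{sec:oneparticle}, we glue two copies of the process. Let $\Omega_T$ be the set of paths $(z_t)_{t\in\mathbb R}$ in $E$ whose coordinates are right-continuous with finitely many jumps in bounded time and in which $X$ jumps along edges. It carries the $\sigma$-field generated by the evaluations $z_t$ and the shifts $(\theta_sz)_t=z_{t+s}$. Let $\mathbf M_T$ be the $\sigma$-finite measure on $\Omega_T$ under which $z_0$ has distribution $\pi$ and, given $z_0$, the forward path $(z_t)_{t\ge0}$ and a path $(\tilde z_t)_{t\ge0}$ are independent copies of the process from $z_0$, with $z_{-t}=\tilde z_{t-}$ for $t>0$ (left limits coordinatewise). A fixed time is almost surely not a bell time, so $z_{-t}=\tilde z_t$ almost surely for fixed $t$.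

\begin{lemma}\label{lem:shift}
$\mathbf M_T$ is invariant under $\theta_s$ for every $s\in\mathbb R$.
\end{lemma}

\begin{proof}
Let $u_1<\dots<u_n$ and $f_i\ge0$. Define $F_n=f_n$, $F_j=f_jP_{u_{j+1}-u_j}F_{j+1}$, and $G_1=1$, $G_{j+1}=P_{u_{j+1}-u_j}(f_jG_j)$. We claim that $\mathbf M_T[\prod_if_i(z_{u_i})]=\int F_1\,d\pi$. If $u_k=0$, the Markov property of the two copies gives $\mathbf M_T[\prod_if_i(z_{u_i})]=\int G_kF_k\,d\pi$, and Lemma~\ref{lem:reversible} gives $\int G_{j+1}F_{j+1}\,d\pi=\int f_jG_jP_{u_{j+1}-u_j}F_{j+1}\,d\pi=\int G_jF_j\,d\pi$, hence the claim. If $0$ is not among the times, add it with the function $1$. This does not change $\int F_1\,d\pi$, by $\int P_tg\,d\pi=\int g\,d\pi$ if $0<u_1$, by the semigroup property if $u_1<0<u_n$, and by $P_t1=1$ if $u_n<0$. Since $\int F_1\,d\pi$ depends only on the time differences, $\mathbf M_T$ and its shift agree on cylinder sets. Restricting both to the sets $\{z_0\in A_x\}$ of finite measure shows that they are equal.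
\end{proof}

The measure $\mathbf M_T$ is stationary but typically infinite, whereas its restriction to $\{X_0=o\}$ is finite but, for fixed $T$, not stationary. Averaging over $T$ with $\mathsf U^*$ reconciles the two. Define the probability measure $\mathbf P$ on pairs (tree, path) by
\[
\mathbf E[\Phi]=\frac1{\mathcal N}\,\mathbb E^*\,\mathbf M_T\big[\mathbf 1\{X_0=o\}\Phi\big],\qquad\mathcal N=\mathbb E^*[\nu_T(\eta(o)=1)] .
\]
Under $\mathbf P$ we have $X_0=o$, the pair $(T,\eta_0)$ has the law described in Theorem~\ref{thm:formula}, and given $T$ the forward path is the process of Theorem~\ref{thm:speed}. Since the density of $T$ with respect to $\mathrm{AGW}^*$ is positive, \emph{a $\mathbf P$-almost sure statement about the forward path holds for almost every $T$, almost surely, in the setting of the theorems}.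

\begin{lemma}[Stationarity]\label{lem:stationary}
If $\Phi(T,z_\cdot)\ge0$ is measurable and invariant, then $\mathbf E[\Phi\circ\theta_s]=\mathbf E[\Phi]$ for all $s\in\mathbb R$.
\end{lemma}

\begin{proof}
Let $f(T,x,y)=\mathbf M_T[\mathbf 1\{X_0=x,X_s=y\}\,\Phi\circ\theta_s]$ for typical $T$ and $f=0$ otherwise. This function is invariant. By Proposition~\ref{prop:mtp} and Lemma~\ref{lem:shift},
\begin{align*}
\mathcal N\,\mathbf E[\Phi\circ\theta_s]&=\mathbb E^*\sum_yf(T,o,y)=\mathbb E^*\sum_yf(T,y,o)\\
&=\mathbb E^*\,\mathbf M_T\big[(\mathbf 1\{X_0=o\}\Phi)\circ\theta_s\big]=\mathcal N\,\mathbf E[\Phi].\qedhere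
\end{align*}
\end{proof}

In particular, if $Y$ is an invariant real function, then $(Y\circ\theta_n)_{n\in\mathbb Z}$ is a stationary sequence under $\mathbf P$: apply the lemma to functions of the whole sequence. In the other direction, Lemma~\ref{lem:everywhere} with $h(T,x)=\pi(A_x\setminus Y_T)$ carries statements from $\mathbf P$ to $\pi$:
\begin{equation}\label{eq:spread}
\begin{gathered}
\text{if $Y_T\subset E_T$ is measurable and invariantly defined and $\mathbf P(z_0\in Y_T)=1$,}\\
\text{then $\pi(E\setminus Y_T)=0$ for almost every $T$.}
\end{gathered}
\end{equation}

\subsection{Existence of the speed}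

We use two ergodic theorems. \emph{Birkhoff's theorem}: if $(Y_n)_{n\in\mathbb Z}$ is stationary and integrable, then $\frac1n\sum_{k=1}^nY_k\to\mathbf E[Y_1\mid\mathcal I]$ almost surely, where $\mathcal I$ is the $\sigma$-field of shift-invariant events of the sequence. \emph{Kingman's theorem}: if $Y_{k,n}\ge0$ for $0\le k<n$, $Y_{j,n}\le Y_{j,k}+Y_{k,n}$, the joint law is invariant under $(k,n)\mapsto(k+1,n+1)$, and $\mathbf EY_{0,1}<\infty$, then $Y_{0,n}/n$ converges almost surely to a finite limit.

\begin{proposition}\label{prop:exists}
Let $J_n$ be the number of jumps of $X$ in $(n,n+1]$. Then $\mathbf E[\deg(X_0)]<\infty$, $(J_n)_{n\in\mathbb Z}$ is stationary and integrable under $\mathbf P$, and $S=\lim_{t\to\infty}|X_t|/t$ exists and is finite $\mathbf P$-almost surely.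
\end{proposition}

\begin{proof}
We have $\mathbf E[\deg(X_0)]\le\mathcal N^{-1}\mathbb E^*[\deg(o)]<\infty$. Stationarity of $(J_n)$ follows from Lemma~\ref{lem:stationary}. A jump at time $s$ needs a bell on an edge containing $X_{s-}$. By \eqref{eq:compensation} with $u=1$ and $H_s=\mathbf 1\{X_{s-}\in e\}$, summed over $e$, and by $\lambda_e\le1$ and Lemma~\ref{lem:stationary},
\[
\mathbf EJ_0\le\mathbf E\int_0^1\deg(X_s)\,ds=\mathbf E[\deg(X_0)] .
\]
Kingman's theorem applies to $Y_{k,n}=d(X_k,X_n)$, by the triangle inequality, Lemma~\ref{lem:stationary} and $Y_{0,1}\le J_0$. So $|X_n|/n$ converges. Finally $\big||X_t|-|X_n|\big|\le J_n$ for $t\in[n,n+1]$, and $J_n/n\to0$ almost surely since $\sum_{n\ge1}\mathbf P(J_n>\varepsilon n)\le\mathbf EJ_0/\varepsilon<\infty$.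
\end{proof}

The rest of the proof of Theorem~\ref{thm:speed} is about $S>0$.

\section{A zero--one law for invariant sets}\label{sec:zeroone}

A measurable set $D\subset E$ is called \emph{closed} if, for every $t\ge0$, $P_t(z,D^c)=0$ for $\pi$-a.e.\ $z\in D$. By Lemma~\ref{lem:reversible}, $\int_{D^c}P_t\mathbf 1_D\,d\pi=\int_DP_t\mathbf 1_{D^c}\,d\pi=0$, so the complement of a closed set is closed: a set that the process cannot leave it cannot enter either. For a single particle on a connected graph, irreducibility says that a closed set is empty or everything. The following is the substitute on the uncountable space $E$.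

\begin{proposition}\label{prop:zeroone}
For typical $T$, every closed set $D\subset E$ satisfies $\pi(D)=0$ or $\pi(D^c)=0$.
\end{proposition}

The proof passes from the process to the moves $\sigma_e$, shows that these moves generate every transposition of two untagged vertices, and ends with the argument of the Hewitt--Savage zero--one law. The first step isolates a single move in a short time interval; it will be used again for the Dirichlet form.

\begin{lemma}[One bell]\label{lem:onebell}
Let $\hat F$ be a finite set of edges, $b=\sum_{e'\in\hat F}\lambda_{e'}$, $t>0$, and let $\mathsf K^t(z,\cdot)$ be the law of $z_t$ under $P_z$ given that no edge of $\hat F$ rings in $[0,t]$. Then $\mathsf K^t(z,\cdot)\le e^{bt}P_t(z,\cdot)$. Let $e$ be an edge such that $\hat F$ contains $e$ and all edges meeting $e$, and let $r_e(z)>0$. Let $\mathcal R_e$ be the event that $e$ rings exactly once in $[0,t]$, with mark at most $r_e(z)/\lambda_e$, and no other edge of $\hat F$ rings. Then $P_z(\mathcal R_e)=r_e(z)\,te^{-bt}$, and given $\mathcal R_e$ the state $z_t$ has law $\mathsf K^t(\sigma_ez,\cdot)$.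
\end{lemma}

\begin{proof}
The conditioning event in $\mathsf K^t$ has probability $e^{-bt}$, which gives the inequality, and $P_z(\mathcal R_e)=\lambda_ete^{-\lambda_et}\cdot(r_e(z)/\lambda_e)\cdot e^{-(b-\lambda_e)t}$. On $\mathcal R_e$ the contents of the endpoints of $e$ are untouched except at the one bell, where they are exchanged. All other bells are on edges outside $\hat F$ and do not involve these endpoints. So $z_t$ is the state obtained from $\sigma_ez$ by running only the bells outside $\hat F$, and these bells are independent of the bells on $\hat F$.
\end{proof}

Two states are in the same \emph{orbit} if a finite sequence of maps $\sigma_e$ leads from one to the other; this relation is symmetric because the $\sigma_e$ are involutions. An edge $e\subset S$ means an edge with both endpoints in $S$.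

\begin{lemma}[Rearrangement]\label{lem:rearrange}
Let $S\subset V$ be finite and connected, and let $z,z'\in E$ have the tag at the same vertex outside $S$, agree outside $S$, and have equally many particles in $S$. Then maps $\sigma_e$ with $e\subset S$ lead from $z$ to $z'$.
\end{lemma}

\begin{proof}
As the tag is not in $S$, the map $\sigma_e$ with $e\subset S$ exchanges the values of $\eta$ at the endpoints in all cases, since exchanging equal values does nothing. Argue by induction on $|S|$. Take a leaf $y$ of $S$ and a vertex $y'\in S$ whose value in $z$ is the value of $y$ in $z'$. Carry this value to $y$ by exchanges along the path from $y'$ to $y$, and continue with the connected set $S\setminus\{y\}$.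
\end{proof}

The tag is an obstacle to such rearrangements. The smallest picture in which it can be overtaken is a star with three leaves.

\begin{example}\label{ex:tripod}
Let $c$ have neighbors $u,s,w$. Let the tag be at $u$, another particle at $w$, and $c,s$ vacant. Move the particle $w\to c\to s$, then the tag $u\to c\to w$, then the particle $s\to c\to u$. After six moves the tag and the particle have changed places and $c,s$ are vacant again. The side vertex $s$ serves as a storage. On $\mathbb Z$ no such exchange is possible: in a finite window containing all moves, the number of particles to the left of the tag never changes.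
\end{example}

\begin{lemma}\label{lem:orbit}
Let $x,y,y'$ be distinct vertices, and let $\gamma\eta$ be $\eta$ with the values at $y$ and $y'$ exchanged. For $\nu$-a.e.\ $\eta$ with $\eta(x)=1$, the states $(x,\eta)$ and $(x,\gamma\eta)$ are in the same orbit.
\end{lemma}

\begin{proof}
If the path from $y$ to $y'$ avoids $x$, apply Lemma~\ref{lem:rearrange} to this path. Otherwise the idea is to park the tag out of the way. Let $C$ be an infinite branch at $x$, and take $b,b_1,b_2$ from (T2) with $d(x,b)>\max(d(x,y),d(x,y'))$. The branches $C_i=C_{b,b_i}\subset C$ consist of vertices farther from $x$ than $b$, so they contain neither $y,y'$ nor any vertex of the paths from $x$ to $y,y'$. Let $L$ be the path from $x$ to $b_1$ with $x$ removed, and $\ell=|L|$. Let $\eta$ satisfy \eqref{eq:vacancies}. Let $S$ be the union of $\{x\}$, $L$, the paths from $x$ to $y$ and $y'$, and a finite connected subset of $C_2$ that contains $b_2$ and at least $\ell$ vacancies of $\eta$. These are also vacancies of $\gamma\eta$. The set $S$ is finite and connected, since $b\in L$ is adjacent to $b_2$, and $S\cap C_1=\{b_1\}$, so $b_1$ is a leaf of $S$.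

The set $S\cap C$ is an intersection of two connected subsets of a tree, hence connected. It avoids the tag and contains $L$ and at least $\ell$ vacancies. Starting from $(x,\eta)$, rearrange $S\cap C$ by Lemma~\ref{lem:rearrange} so that $L$ is vacant, and move the tag along $L$ to $b_1$. Do the same from $(x,\gamma\eta)$. The two resulting states have the tag at $b_1$ and agree off $S$. They have equally many particles on $S\setminus\{b_1\}$, because $y,y'\in S$ and all moves were inside $S$. As $S\setminus\{b_1\}$ is connected, Lemma~\ref{lem:rearrange} puts them in the same orbit.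
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:zeroone}]
\emph{Step 1: $\mathbf 1_D$ is constant on almost every orbit.} Fix $e$ and $t>0$, and let $\hat F$ consist of $e$ and the edges meeting it. For a.e.\ $z\in D$ we have $P_t(z,D)=1$; if $\sigma_ez\ne z$, conditioning on the event $\mathcal R_e$ of positive probability gives $\mathsf K^t(\sigma_ez,D)=1$. For a.e.\ $z'\in D^c$ we have $P_t(z',D)=0$ and so $\mathsf K^t(z',D)=0$. Since $\sigma_e$ preserves null sets, $\sigma_ez\in D$ for a.e.\ $z\in D$. The same holds for $D^c$, so $\mathbf 1_D\circ\sigma_e=\mathbf 1_D$ a.e. There are countably many finite sequences of edges and each $\sigma_e$ preserves null sets. Hence for a.e.\ $z$, $\mathbf 1_D$ takes the value $\mathbf 1_D(z)$ on the whole orbit of $z$.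

\emph{Step 2: each fiber is trivial.} Fix $x$, and let $D_x=\{\eta:(x,\eta)\in D\}$ and $\nu_x=\nu(\,\cdot\mid\eta(x)=1)$. Let $\mathcal G$ be the group of permutations of $V\setminus\{x\}$ that move finitely many vertices and preserve degrees. It is generated by transpositions of vertices of equal degree, and it preserves $\nu_x$ because $a(y)$ depends on $y$ only through its degree. By Step 1 and Lemma~\ref{lem:orbit}, $\gamma D_x=D_x$ up to $\nu_x$-null sets for all $\gamma\in\mathcal G$. Given $\varepsilon>0$, pick an event $B$ depending on a finite set $F\subset V\setminus\{x\}$ with $\nu_x(D_x\triangle B)<\varepsilon$. By (T1) every degree present occurs infinitely often, so there is $\gamma\in\mathcal G$ with $\gamma F\cap F=\emptyset$. Then $B$ and $\gamma B$ are independent with equal probability, and $\nu_x(D_x)=\nu_x(D_x\cap\gamma D_x)$ is within $2\varepsilon$ of $\nu_x(B\cap\gamma B)=\nu_x(B)^2$. Letting $\varepsilon\to0$ gives $\nu_x(D_x)=\nu_x(D_x)^2$, so $\nu_x(D_x)\in\{0,1\}$.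

\emph{Step 3: the fibers agree.} For $e=\{x,y\}$, the map $\sigma_e$ sends $\{(x,\eta):\eta(y)=0\}$ onto $\{(y,\eta):\eta(x)=0\}$, and both sets have positive measure. If $\nu_x(D_x)=1$, then by Step 1 almost all of the second set lies in $D$, so $\nu_y(D_y)>0$ and hence $\nu_y(D_y)=1$. As $T$ is connected, $\nu_x(D_x)$ is the same for all $x$.
\end{proof}

\section{Transience}\label{sec:transience}

\subsection{Flows and the energy inequality}

Recall how a flow proves transience of a single walker. Let $\psi\ge0$ be defined on a subtree below a vertex $v$, satisfy the conservation law \eqref{eq:conservation}, and have $\psi(v)>0$ and finite energy $\sum_u\psi(u)^2$. For finitely supported $f$, summing by parts generation by generation gives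
\begin{equation}\label{eq:telescope}
\psi(v)f(v)=\sum_u\sum_{w\text{ child of }u}\psi(w)\,\big(f(u)-f(w)\big),
\end{equation}
so by Cauchy--Schwarz $\psi(v)^2f(v)^2$ is at most the energy times $\sum_{\{u,w\}}(f(u)-f(w))^2$. An inequality of this type bounds the Green function. We establish the last implication for the process $z_t$ now, and then lift \eqref{eq:telescope} to $E$.

Write $\langle\cdot,\cdot\rangle$ and $\|\cdot\|$ for the inner product and norm of $L^2(\pi)$. By Jensen's inequality and Lemma~\ref{lem:reversible}, $\|P_tf\|^2\le\int P_t(f^2)\,d\pi=\|f\|^2$, so $P_t$ is a symmetric contraction. It is strongly continuous. Indeed, for local $f$, right-continuity and bounded convergence give $P_tf\to f$ pointwise as $t\downarrow0$, so $\|P_tf-f\|^2\le2\langle f-P_tf,f\rangle\to0$ because $f$ is bounded with support of finite measure; and local functions are dense. Let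
\[
\nabla_ef=f\circ\sigma_e-f,\qquad\mathcal E(f)=\frac12\sum_e\int r_e\,(\nabla_ef)^2\,d\pi\in[0,\infty].
\]

\begin{lemma}\label{lem:energy}
\begin{itemize}
\item[(i)] For $f\in L^2(\pi)$, $\ \mathcal E(f)\le\liminf_{t\downarrow0}\frac1t\langle f-P_tf,f\rangle$.
\item[(ii)] If $0\le g\in L^2(\pi)$ and $\langle g,f\rangle^2\le C\,\mathcal E(f)$ for all $f\in L^2(\pi)$, then $\int_0^\infty\langle g,P_tg\rangle\,dt\le C$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) It suffices to bound the sum over a finite set $F$ of edges. Let $\hat F$ consist of $F$ and all edges meeting an edge of $F$, and use the notation of Lemma~\ref{lem:onebell}. Expanding the square and using $\int P_t(f^2)\,d\pi=\|f\|^2$,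
\begin{equation}\label{eq:square}
\langle f-P_tf,f\rangle=\frac12\int\pi(dz)\,E_z\big[(f(z_t)-f(z))^2\big].
\end{equation}
The events $\mathcal R_e$, $e\in F$, are disjoint, so by Lemma~\ref{lem:onebell}
\[
\frac1t\langle f-P_tf,f\rangle\ge\frac{e^{-bt}}2\sum_{e\in F}\int\pi(dz)\,r_e(z)\int\mathsf K^t(\sigma_ez,dz')\,\big(f(z')-f(z)\big)^2 .
\]
Fix $e$ and write $f(z')-f(z)=[f(z')-f(\sigma_ez)]+\nabla_ef(z)$, both terms being viewed in $L^2$ of the measure $\pi(dz)r_e(z)\mathsf K^t(\sigma_ez,dz')$. The squared norm of the second term is $\int r_e(\nabla_ef)^2\,d\pi\le4\|f\|^2$, by \eqref{eq:swap}, and does not depend on $t$. For the first term let $h(z)=\int\mathsf K^t(z,dz')(f(z')-f(z))^2$. By \eqref{eq:swap}, $r_e\le1$, $\mathsf K^t\le e^{bt}P_t$ and \eqref{eq:square}, its squared norm is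
\[
\int r_e\,(h\circ\sigma_e)\,d\pi=\int r_eh\,d\pi\le2e^{bt}\langle f-P_tf,f\rangle\to0\qquad(t\downarrow0).
\]
By the triangle inequality, the $e$th integral converges to $\int r_e(\nabla_ef)^2\,d\pi$.

(ii) Let $\delta>0$ and $f=\int_0^\infty e^{-\delta t}P_tg\,dt\in L^2(\pi)$. Then $P_sf=e^{\delta s}\big(f-\int_0^se^{-\delta t}P_tg\,dt\big)$, so by strong continuity $\frac1s(f-P_sf)\to g-\delta f$ in $L^2(\pi)$ as $s\downarrow0$. By (i), $\mathcal E(f)\le\langle g-\delta f,f\rangle\le\langle g,f\rangle<\infty$. The hypothesis gives $\langle g,f\rangle^2\le C\langle g,f\rangle$, that is, $\int_0^\infty e^{-\delta t}\langle g,P_tg\rangle\,dt\le C$. Let $\delta\downarrow0$ and use monotone convergence.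
\end{proof}

\subsection{Block trees}

To imitate \eqref{eq:telescope} we need, for each vertex $u$ of the flow, a map $\mathcal T_u:A_v\to A_u$ that tells us in which state the tag arrives at $u$. Three requirements shape the construction.
\begin{itemize}
\item $\mathcal T_u$ should preserve $\pi$. We take a permutation of contents among vertices of one fixed degree $d$, since $\nu$ depends on degrees in the constant speed model.
\item $\mathcal T_u\eta$ and $\mathcal T_w\eta$ should differ only locally when $w$ follows $u$. Exchanging the contents of $v$ and $u$ fails this, because passing to $w$ changes the content of the distant vertex $v$. Shifting the contents one step back along the chain from $v$ to $u$ works: then $\mathcal T_w\eta$ arises from $\mathcal T_u\eta$ by exchanging the tag at $u$ with the content of $w$.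
\item This exchange must be realized by a bounded number of moves with rates bounded below. As in Example~\ref{ex:tripod}, this needs a side branch with enough vacancies, and it needs bounded degrees. Whether vacancies are present depends on $\eta$, so the flow lives on a tree that depends on $\eta$.
\end{itemize}
Each requirement costs a constant factor in the expected number of successors of $u$. We recover it by placing the successors $K$ generations below $u$, with $K$ large.

Fix $d\ge2$ with $\mu(d-1)>0$, and let $m_\Delta=\sum_{k\le\Delta-1}k\mu(k)$, so that $m_\Delta\uparrow m>1$. Let $\mathbb P$ be the joint law of $T\sim\mathrm{AGW}$ and $\eta\sim\nu_T$. For $s\neq o$, given $s\in T$, the law of $T_s$ with $\eta|_{T_s}$ does not depend on $s$. Choose, in this order: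
\begin{itemize}
\item $\Delta_0>d$ with $m_{\Delta_0}>1$; then $\mu_0:=\mu(\{2,\dots,\Delta_0-1\})>0$, since otherwise $m_{\Delta_0}=\mu(1)\le1$;
\item $K\ge3$ with $\mu_0\,\frac{1-q}4\,m_{\Delta_0}^{K-2}\,\mu(d-1)>1$;
\item $M$ such that, with probability at least $\frac{1-q}2$, the tree $T_s$ is infinite and its first $M$ vertices in breadth-first order include at least $K$ vacancies; by \eqref{eq:vacancies} this probability tends to $1-q$ as $M\to\infty$;
\item $\Delta\ge\Delta_0$ such that, with probability at least $\frac{1-q}4$, in addition these $M$ vertices all have at most $\Delta-1$ children.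
\end{itemize}
The order matters: $K$ fixes the number of vacancies needed, and the factor $\frac{1-q}4$ allowed for the storage does not depend on $M$ and $\Delta$.

Let $u\ne o$ have exactly $d-1$ children, so $\deg(u)=d$. Let $c$ be its first child. We say that $u$ is \emph{admissible} if $c$ has between $2$ and $\Delta-1$ children, the first two being $s$ and $c'$, if $|T_s|\ge M$, and if all vertices of the \emph{storage} $\Sigma_u$, the set of the first $M$ vertices of $T_s$ in breadth-first order, have at most $\Delta-1$ children. The storage is connected and contains $s$. The \emph{candidates} of an admissible $u$ are the vertices $w\in T_{c'}$ at distance $K$ below $u$ that have exactly $d-1$ children and for which all vertices on the path from $c'$ to the parent of $w$ have at most $\Delta-1$ children. There are at most $\Delta^K$ of them. All this depends on $T_u$ only. Given $\eta$, the \emph{block children} of $u$ are its candidates if $u$ is admissible and $\Sigma_u$ has at least $K$ vacancies; otherwise $u$ has no block children. See Figure~\ref{fig:block}.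

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95,every node/.style={font=\small}]
\draw[very thick] (0,3)--(0,2)--(1.5,1)--(0.7,0);
\draw[very thick] (1.5,1)--(2.3,0);
\draw[very thick] (0,2)--(-1.8,1);
\draw (0,3)--(1.6,2.4);
\draw[fill=gray!25] (-1.8,1)--(-2.6,-0.3)--(-1,-0.3)--cycle;
\draw[dashed] (0.7,0)--(0.2,-1)--(1.2,-1)--cycle;
\draw[dashed] (2.3,0)--(1.8,-1)--(2.8,-1)--cycle;
\fill (0,3) circle (2.5pt) node[above] {$u$};
\fill (0,2) circle (1.8pt) node[above left] {$c$};
\fill (-1.8,1) circle (1.8pt) node[above left] {$s$};
\fill (1.5,1) circle (1.8pt) node[above right] {$c'$};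
\fill (0.7,0) circle (2.5pt) node[left] {$w$};
\fill (2.3,0) circle (2.5pt) node[right] {$w'$};
\fill (1.6,2.4) circle (1.2pt);
\node at (-1.8,0.05) {$\Sigma_u$};
\node at (0.7,-0.75) {$T_w$};
\node at (2.3,-0.75) {$T_{w'}$};
\end{tikzpicture}
\caption{A block of height $K=3$. The vertices $u,w,w'$ have the same degree $d$. The storage $\Sigma_u$ (shaded) branches off the path from $u$ to $w$ at $c$ and holds at least $K$ vacancies. They are used to clear the path, after which the tagged particle walks from $u$ to $w$. The next blocks lie inside the subtrees $T_w$ and $T_{w'}$.}
\label{fig:block}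
\end{figure}

For $v\ne o$ with $d-1$ children, let $\mathfrak B_v(\eta)$ be the tree formed by $v$, its block children, their block children, and so on. Let $\mathfrak B_v^0\supset\mathfrak B_v(\eta)$ be the tree defined in the same way with candidates; it depends only on $T_v$. A vertex $u\in\mathfrak B_v^0$ of block generation $n$ lies at distance $nK$ below $v$, and its block ancestors form the \emph{chain} $v=u_0,u_1,\dots,u_n=u$, where $u_i$ is the ancestor of $u$ at distance $iK$ below $v$. The tree $\mathfrak B_v(\eta)$ depends on $\eta$ only through the storages, and so does not depend on $\eta(v)$.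

Under $\mathbb P$, given that $v\in T$ has $d-1$ children, $\mathfrak B_v(\eta)$ is a Galton--Watson tree. Indeed, the block children of $u$ are determined by the number of children of $c$, by $T_s$ with $\eta|_{T_s}$, and by the numbers of children of the vertices of $T_{c'}$ down to distance $K$ below $u$. Given all this, the subtrees of the children of the block children $w$, with $\eta$ on them, are independent and have their original law, and the block descendants of $w$ are determined by the subtree of its first child. The offspring number is at most $\Delta^K$. Since $T_s$ and $T_{c'}$ are independent GW trees, and the path from $c'$ to the parent of $w$ has $K-2$ vertices, the mean offspring satisfies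
\[
\bar m\ge\mu_0\cdot\frac{1-q}4\cdot m_\Delta^{K-2}\,\mu(d-1)>1 .
\]
Let $W_u$ and $\psi(u)=\psi_\eta(u)$, $u\in\mathfrak B_v(\eta)$, be as in Lemma~\ref{lem:gwflow}. We call $v\neq o$ a \emph{source} if it has $d-1$ children, \eqref{eq:conservation} holds on $\mathfrak B_v(\eta)$ for $\nu$-a.e.\ $\eta$, and
\[
\int W_v\,d\nu>0,\qquad\mathcal J_v:=\int\sum_{u\in\mathfrak B_v(\eta)}\psi(u)^2\,d\nu<\infty .
\]

\begin{lemma}\label{lem:source}
Almost every $T$ has a source.
\end{lemma}

\begin{proof}
Being a source is a property of $T_v$. It forces $T_v$ to be infinite, since $W_v>0$ requires block descendants in all generations. Given that $v$ has $d-1$ children, Lemma~\ref{lem:gwflow} and Fubini's theorem show that almost surely \eqref{eq:conservation} holds for $\nu$-a.e.\ $\eta$ and $\mathcal J_v<\infty$, and that $\int W_v\,d\nu$ has mean $1$. So the property has positive probability, and Lemma~\ref{lem:heredity} applies.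
\end{proof}

\subsection{The flow estimate}

\begin{lemma}\label{lem:flow}
Let $v$ be a source, and let $g(v,\eta)=W_v(\eta)$ on $A_v$ and $g=0$ on $E\setminus A_v$. Then $g\in L^1(\pi)\cap L^2(\pi)$, $\pi(g>0)>0$, and there is $C<\infty$ with $\langle g,f\rangle^2\le C\,\mathcal E(f)$ for all $f\in L^2(\pi)$.
\end{lemma}

\begin{proof}
Identify $(v,\eta)\in A_v$ with $\eta$. As $\mathfrak B_v(\eta)$ and $\psi$ do not depend on $\eta(v)$,
\begin{equation}\label{eq:J}
\int_{A_v}\sum_{u\in\mathfrak B_v(\eta)}\psi(u)^2\,d\pi=\nu(\eta(v)=1)\,\mathcal J_v\le\mathcal J_v,
\end{equation}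
and $\int g\,d\pi=\nu(\eta(v)=1)\int W_v\,d\nu>0$. Since $g=\psi(v)$ on $A_v$ and $\pi(A_v)<1$, the statements on $g$ follow.

\emph{The maps.} For $u\in\mathfrak B_v^0$ with chain $u_0,\dots,u_n$, let $\mathcal T_u\eta=(u,\eta')$, where $\eta'(u_i)=\eta(u_{i+1})$ for $i<n$, $\eta'(u_n)=1$, and $\eta'=\eta$ elsewhere. As $\eta(u_0)=1$, this is a cyclic permutation of the contents of $n+1$ vertices of degree $d$. So $\mathcal T_u$ is a $\pi$-preserving bijection from $A_v$ to $A_u$, and $\mathcal T_v$ is the identity.

\emph{Routes.} Call $(u,w)$ a \emph{pair} if $u\in\mathfrak B_v^0$ and $w$ is a candidate of $u$, and let $G_{u,w}\subset A_v$ be the set of $\eta$ for which $u\in\mathfrak B_v(\eta)$ and $w$ is a block child of $u$. Let $u=p_0,\,p_1=c,\,p_2=c',\dots,p_K=w$ be the path from $u$ to $w$ and $R_{u,w}=\{p_0,\dots,p_K\}\cup\Sigma_u$. This set depends only on $T$, has $K+1+M$ vertices, and all of them have degree at most $\Delta$. Let $\eta\in G_{u,w}$. On $R_{u,w}\setminus\{u\}$ the state $\mathcal T_u\eta$ agrees with $\eta$, since the chain of $u$ consists of $u$ and ancestors of $u$. We pass from $\mathcal T_u\eta$ to $\mathcal T_w\eta$ in three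 stages.
\begin{enumerate}
\item The set $\{p_1,\dots,p_K\}\cup\Sigma_u$ is connected, as $s\sim p_1$. It avoids the tag and has at least $K$ vacancies. By Lemma~\ref{lem:rearrange}, move all its particles, say $n_0$ of them, into $\Sigma_u$.
\item Move the tag along the vacant path from $u$ to $w$.
\item The set $\{p_0,\dots,p_{K-1}\}\cup\Sigma_u$ is connected, avoids the tag, and holds $n_0$ particles. The configuration in which $u$ has content $\eta(w)$ and $p_1,\dots,p_{K-1},\Sigma_u$ have their contents in $\eta$ also has $n_0$ particles. Rearrange to reach it.
\end{enumerate}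
The result is $\mathcal T_w\eta$. Dropping trivial moves and cutting out loops, we get a route $z^0=\mathcal T_u\eta,\dots,z^l=\mathcal T_w\eta$ of distinct states with $z^{k+1}=\sigma_{e_k}z^k$ and $e_k\subset R_{u,w}$. We choose the edges as a function of the contents of $\mathcal T_u\eta$ on $R_{u,w}$. The tag stays on the path, so $l\le l_{\max}:=(K+1)2^{K+1+M}$.

\emph{Telescoping.} Let $\mathfrak B_v^{(n)}(\eta)$ be the $n$th generation of $\mathfrak B_v(\eta)$ and
\[
I_n=\int_{A_v}\sum_{u\in\mathfrak B_v^{(n)}(\eta)}\psi(u)\,f(\mathcal T_u\eta)\,d\pi ,
\]
so that $I_0=\langle g,f\rangle$. The maps $\mathcal T_u$ preserve $\pi$ and have disjoint images, so $\sum_{u\in\mathfrak B_v^0}\int_{A_v}f(\mathcal T_u\eta)^2\,d\pi\le\|f\|^2$. By Cauchy--Schwarz, the integral $I_n$ converges absolutely and $I_n^2\le\|f\|^2\int_{A_v}\sum_{u\in\mathfrak B_v^{(n)}}\psi(u)^2\,d\pi$, which tends to $0$ by \eqref{eq:J}. By \eqref{eq:conservation},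
\[
I_n-I_{n+1}=\int_{A_v}\sum_{u\in\mathfrak B_v^{(n)}(\eta)}\ \sum_{w\text{ block child of }u}\psi(w)\,\big[f(\mathcal T_u\eta)-f(\mathcal T_w\eta)\big]\,d\pi .
\]
Summing over $n$ and writing each bracket as a sum along the route,
\[
|\langle g,f\rangle|\le\sum_{(u,w)}\int_{G_{u,w}}\psi(w)\sum_{k<l}|\nabla_{e_k}f(z^k)|\,d\pi .
\]
Cauchy--Schwarz over $(u,w,k,\eta)$ and \eqref{eq:J} give
\begin{equation}\label{eq:CS}
\langle g,f\rangle^2\le l_{\max}\,\mathcal J_v\sum_{(u,w)}\int_{G_{u,w}}\sum_{k<l}|\nabla_{e_k}f(z^k)|^2\,d\pi .
\end{equation}

\emph{One pair.} Fix a pair, write $R=R_{u,w}$, and fix $k$ and a pattern $\chi\in\{0,1\}^R$ that occurs as the contents of $\mathcal T_u\eta$ on $R$ for some $\eta\in G_{u,w}$, with a route of length greater than $k$. On this pattern $e_k$ is fixed, and $z^k$ arises from $\mathcal T_u\eta$ by replacing $\chi$ with a fixed pattern $\chi'$ and putting the tag at a fixed $x'\in R$. Since $\mathcal T_u$ preserves $\pi$ and $\nu$ is a product measure with marginal $\nu_R$ on $R$, the contribution of $(k,\chi)$ is at most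
\[
\frac{\nu_R(\chi)}{\nu_R(\chi')}\int_{A_{x'}}\mathbf 1\{\eta|_R=\chi'\}\,|\nabla_{e_k}f|^2\,d\pi\le c_1\int|\nabla_{e_k}f|^2\,d\pi .
\]
Here $c_1=p_*^{-(K+1+M)}$, where $p_*>0$ is the smallest probability for a vertex of degree at most $\Delta$ to be vacant or to be occupied. Summing over $k$ and $\chi$, the pair contributes at most $c_2\sum_{e\subset R}\int|\nabla_ef|^2\,d\pi$ with $c_2=2^{K+1+M}l_{\max}c_1$.

\emph{All pairs.} An edge lies in $R_{u,w}$ for at most $\Delta^K$ pairs, because each $u$ has at most $\Delta^K$ candidates and pairs with different first entries $u\neq u'$ share no edge. To see the latter, note $R_{u,w}\subset T_u$. If neither of $u,u'$ is a descendant of the other, $T_u$ and $T_{u'}$ are disjoint. If $u'$ is a descendant of $u$, then $u$ belongs to the chain of $u'$, so $T_{u'}\subset T_{w_0}$ for a candidate $w_0$ of $u$. Now $R_{u,w}\cap T_{w_0}\subset\{w_0\}$ for every candidate $w$, because $\Sigma_u\subset T_s$ is disjoint from $T_{c'}$ and the path ends at distance $K$ below $u$. A set with one vertex contains no edge. Finally, for an edge $e$ between vertices of degree at most $\Delta$ we have $r_e\ge1/\Delta$ wherever $\nabla_ef\ne0$.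 So the sum in \eqref{eq:CS} is at most $\Delta^Kc_2\cdot\Delta\sum_e\int r_e(\nabla_ef)^2\,d\pi=2\Delta^{K+1}c_2\,\mathcal E(f)$.
\end{proof}

\subsection{From one function to all vertices}

Write $Gh=\int_0^\infty P_th\,dt$ for $h\ge0$. Lemmas~\ref{lem:energy} and \ref{lem:flow} give $Gg<\infty$ on $\{g>0\}$ for one function $g$, whereas transience of $X$ concerns $G\mathbf 1_{A_x}$. A maximal inequality transfers finiteness from $g$ to $\mathbf 1_{A_x}$ on the set $\{g>0\}$, and the zero--one law extends it to all of $E$.

\begin{lemma}[Hopf's maximal inequality]\label{lem:hopf}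
Let $Q$ be a positive linear contraction of $L^1(\pi)$, $h\in L^1(\pi)$, and $E_h=\{\sup_{n\ge1}\sum_{k<n}Q^kh>0\}$. Then $\int_{E_h}h\,d\pi\ge0$.
\end{lemma}

\begin{proof}
Let $S_0=0$, $S_n=\sum_{k<n}Q^kh$ and $M_n=\max_{0\le j\le n}S_j\ge0$. For $1\le j\le n$, $S_j=h+QS_{j-1}\le h+QM_n$. So $h\ge M_n-QM_n$ on $\{M_n>0\}$, and $\int_{\{M_n>0\}}h\,d\pi\ge\int M_n\,d\pi-\int QM_n\,d\pi\ge0$. The sets $\{M_n>0\}$ increase to $E_h$.
\end{proof}

\begin{proposition}[Transience]\label{prop:transient}
For almost every $T$ and $\pi$-a.e.\ $z$, $P_z$-almost surely $X$ visits every vertex finitely often, and $X_t$ converges to an end $\xi_+$ as $t\to\infty$.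
\end{proposition}

\begin{proof}
Let $v$ be a source and $g$ as in Lemma~\ref{lem:flow}. By Lemma~\ref{lem:energy}(ii), $\langle g,Gg\rangle<\infty$, so $Gg<\infty$ a.e.\ on $\{g>0\}$. Fix a vertex $x$, let $f=\mathbf 1_{A_x}$ and $Q=\int_0^\infty e^{-s}P_s\,ds$. By Lemma~\ref{lem:reversible}, $Q$ is a positive contraction of $L^1(\pi)$. We have $Q^n=\int_0^\infty\frac{s^{n-1}}{(n-1)!}e^{-s}P_s\,ds$, hence $\sum_{n\ge1}Q^n=G$ on nonnegative functions.

Let $\beta>0$, $h=f-\beta g$, and $F=\{Gf=\infty,\,Gg<\infty\}$. On $F$ the partial sums $\sum_{k<n}Q^kh$ tend to $+\infty$ a.e., so $F\subset E_h$ up to a null set. By Lemma~\ref{lem:hopf}, $\beta\int_Fg\,d\pi\le\beta\int_{E_h}g\,d\pi\le\int_{E_h}f\,d\pi\le1$. Letting $\beta\to\infty$ gives $\int_Fg\,d\pi=0$. So $Gf<\infty$ a.e.\ on $\{g>0\}$, and $D=\{Gf<\infty\}$ has positive measure. For $z\in D$ we have $P_tGf(z)\le Gf(z)<\infty$, hence $P_t(z,D^c)=0$. Thus $D$ is closed, and $\pi(D^c)=0$ by Proposition~\ref{prop:zeroone}. As $Gf(z)$ is the expected total time that $X$ spends at $x$, this time is $P_z$-almost surely finite for a.e.\ $z$, for all $x$ at once.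

Let $t_k\le\infty$ be the time of the $k$th entrance of $X$ to $x$, a stopping time for the bells, and let $\mathcal F_{t_k}$ be the past up to it. Let $H_k$ be the event that $t_k<\infty$ and no edge at $x$ rings in $(t_k,t_k+1]$; on $H_k$ the particle stays at $x$ for unit time, so $H_k\in\mathcal F_{t_{k+1}}$. By the strong Markov property of the bells, $P_z(H_k\mid\mathcal F_{t_k})\ge e^{-\deg(x)}\mathbf 1\{t_k<\infty\}$. The conditional Borel--Cantelli lemma states that infinitely many $H_k$ occur almost surely on the event that these conditional probabilities have infinite sum. So infinitely many visits force infinite total time at $x$, and $x$ is visited finitely often, each time for a finite duration.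

After leaving $x$ for the last time, or from the start if $x$ is never visited, $X$ stays in one branch $C_{x,y(x)}$, since it moves along edges. Let $y_0=o$ and $y_{n+1}=y(y_n)$. The branches $C_{y_{n-1},y_n}$ and $C_{y_n,y_{n-1}}$ are disjoint, so $y_{n+1}\ne y_{n-1}$ and $(y_n)$ is a ray, with end $\xi_+$ say. Let $\xi_+\in\partial_{x,y}$. For large $n$ the branch $C_{y_n,y_{n+1}}$ is connected, avoids $x$ because its vertices have distance more than $n$ from $o$, and meets $C_{x,y}$. So it lies in $C_{x,y}$, and $X_t\in C_{x,y}$ eventually.
\end{proof}

\section{Distinct ends and positivity of the speed}\label{sec:ends}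

Let $E_\infty$ be the set of $z$ for which $X_t$ converges to an end $P_z$-almost surely, and for $z\in E_\infty$ let $\kappa_z$ be the law of $\xi_+$ under $P_z$. By the Markov property, for $z\in E_\infty$ we have $z_t\in E_\infty$ almost surely and
\begin{equation}\label{eq:harmonic}
P_z(\xi_+\in\Lambda\mid z_s,\,0\le s\le t)=\kappa_{z_t}(\Lambda),\qquad\kappa_z(\Lambda)=E_z\kappa_{z_t}(\Lambda).
\end{equation}
By Proposition~\ref{prop:transient}, applied to both halves of the two-sided path, $\mathbf P$-almost surely $X$ visits every vertex finitely often and $X_t\to\xi_\pm$ as $t\to\pm\infty$. Given $(T,z_0)$, the ends $\xi_+$ and $\xi_-$ are independent with law $\kappa_{z_0}$. On the regular tree, symmetry showed that $\kappa$ has no atoms; here stationarity and mass transport take its place. We use \emph{L\'evy's theorem}: $P(H\mid\mathcal F_n)\to\mathbf 1_H$ almost surely if $(\mathcal F_n)$ is a filtration and $H\in\sigma(\bigcup_n\mathcal F_n)$.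

\begin{lemma}\label{lem:atoms}
$\mathbf P$-almost surely, $\kappa_{z_0}$ is non-atomic or a Dirac mass.
\end{lemma}

\begin{proof}
Let $w_n=\kappa_{z_n}(\{\xi_+\})$, the mass that the prediction at time $n$ gives to the true end. Then $w_n=w_0\circ\theta_n$ with $w_0$ invariant, so $\mathbf Ew_n=\mathbf Ew_0$ by Lemma~\ref{lem:stationary}. Given $(T,z_0)$, the measure $\kappa_{z_0}$ has countably many atoms $\zeta$, and for each of them \eqref{eq:harmonic} and L\'evy's theorem give $\kappa_{z_n}(\{\zeta\})\to\mathbf 1\{\xi_+=\zeta\}$. On $\{w_0>0\}$ the end $\xi_+$ is one of these atoms, so $w_n\to1$ there. By Fatou's lemma $\mathbf Ew_0=\liminf_n\mathbf Ew_n\ge\mathbf P(w_0>0)$. Since $w_0\le\mathbf 1\{w_0>0\}$, it follows that $w_0\in\{0,1\}$ almost surely. An atom of $\kappa_{z_0}$ with mass in $(0,1)$ would give $w_0\in(0,1)$ with positive conditional probability given $(T,z_0)$.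
\end{proof}

If $\kappa_z$ were a Dirac mass, the zero--one law would make the end a function of the unrooted tree. Let every vertex then send unit mass one step toward this end: it sends $1$ and receives $\deg(x)-1$. This exceeds $1$ at branch points, but it is $0$ at leaves, so the two effects could cancel. We remove the finite branches before transporting.

\begin{lemma}\label{lem:nodirac}
For almost every $T$, the set $D^*=\{z\in E_\infty:\kappa_z\text{ is a Dirac mass}\}$ is $\pi$-null. Consequently $\kappa_{z_0}$ is non-atomic and $\xi_+\ne\xi_-$, $\mathbf P$-almost surely.
\end{lemma}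

\begin{proof}
For $x\sim y$ let $D_{x,y}=\{z\in D^*:\kappa_z(\partial_{x,y})=1\}$. These sets are measurable, since $\kappa_z$ is a Dirac mass exactly when $\kappa_z(\partial_{x,y})\in\{0,1\}$ for all $x\sim y$. If $\kappa_z=\delta_\zeta$, then $1=E_z\kappa_{z_t}(\{\zeta\})$ by \eqref{eq:harmonic}, so $\kappa_{z_t}=\delta_\zeta$ almost surely. Hence $D^*$ and all $D_{x,y}$ are closed, and each is null or conull by Proposition~\ref{prop:zeroone}. Let $\Psi$ be the set of typical trees with $\pi(E\setminus D^*)=0$; it is measurable and invariant. We must show $\mathsf U^*(\Psi)=0$.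

Let $T\in\Psi$. For each $x$, $D^*$ is the disjoint union of the finitely many sets $D_{x,y}$, $y\sim x$, so exactly one of them is conull; call the corresponding neighbor $n(x)$. The branch $C_{x,n(x)}$ contains a ray, so it is infinite. For an edge $\{x,y\}$, $D^*$ is the disjoint union of $D_{x,y}$ and $D_{y,x}$, so exactly one of $n(x)=y$ and $n(y)=x$ holds.

Let $B$ be the set of vertices with at least two infinite branches. For $x\in B$ and $y\sim x$, we claim that $y\in B$ if and only if $C_{x,y}$ is infinite. If $C_{x,y}$ is infinite, then $C_{y,x}$ contains another infinite branch at $x$, and $C_{x,y}\setminus\{y\}$ is a finite union of branches at $y$, one of which is infinite; so $y\in B$. If $C_{x,y}$ is finite, $C_{y,x}$ is the only infinite branch at $y$. Thus for $x\in B$ the number $\deg_B(x)$ of neighbors in $B$ equals the number of infinite branches at $x$, which is at least $2$, and $n(x)\in B$.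

Let $f(T,x,y)=\mathbf 1\{T\in\Psi,\ x\in B,\ y\sim x,\ \pi(E\setminus D_{x,y})=0\}$, so that each $x\in B$ sends unit mass to $n(x)$. This function is measurable and invariant. Vertices outside $B$ receive nothing. A vertex $x\in B$ receives unit mass from each neighbor $y\in B$ with $n(y)=x$, that is, with $y\ne n(x)$; there are $\deg_B(x)-1$ of them. Proposition~\ref{prop:mtp} gives
\[
\mathsf U^*(\Psi,\,o\in B)=\mathbb E^*\big[(\deg_B(o)-1)\,\mathbf 1\{\Psi,\,o\in B\}\big].
\]
Since $\deg_B(o)-1\ge1$ on $\{o\in B\}$, the function $h(T,x)=\mathbf 1\{T\in\Psi,\,x\in B,\,\deg_B(x)\ge3\}$ vanishes almost surely at $o$, and by Lemma~\ref{lem:everywhere} at all vertices. By \eqref{eq:three}, every $T\in\Psi$ has a vertex with $h=1$. Hence $\mathsf U^*(\Psi)=0$. With Lemma~\ref{lem:atoms}, $\kappa_{z_0}$ is non-atomic, and two independent samples from it differ almost surely.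
\end{proof}

The vertex with three infinite branches is essential here: on $\mathbb Z$ we have $\deg_B\equiv2$, and the transport toward an end balances.

\begin{proof}[Proof of Theorem~\ref{thm:speed}]
By Proposition~\ref{prop:exists} and the remark before Lemma~\ref{lem:stationary}, it remains to show $S>0$ $\mathbf P$-almost surely. Let $\Gamma$ be the bi-infinite geodesic from $\xi_-$ to $\xi_+$. For an edge $e=\{e^-,e^+\}$ of $\Gamma$, with $e^+$ on the side of $\xi_+$, we have $X_t\in C_{e^+,e^-}$ for $t$ near $-\infty$ and $X_t\in C_{e^-,e^+}$ for $t$ near $+\infty$. So $X$ crosses $e$ at least once and finitely often. Let $\tau_e$ be the time of the last crossing; then $X_{\tau_e}=e^+$. If $e'$ is the next edge of $\Gamma$, the vertex $e^+$ is its endpoint on the side of $\xi_-$, so $e'$ is crossed after $\tau_e$ and $\tau_{e'}>\tau_e$. The $\tau_e$ are thus distinct jump times of $X$, increasing along $\Gamma$.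

Let $N_n=\#\{e:\tau_e\in(n-1,n]\}$ for $n\in\mathbb Z$. The sequence $(N_n)$ is stationary by Lemma~\ref{lem:stationary} and integrable since $N_n\le J_{n-1}$. Let $k_n=N_1+\dots+N_n$. By Birkhoff's theorem $k_n/n\to\bar N=\mathbf E[N_1\mid\mathcal I]$. The event $\{\bar N=0\}$ is shift-invariant, so for every $k\in\mathbb Z$
\[
\mathbf E[N_k\mathbf 1\{\bar N=0\}]=\mathbf E[N_1\mathbf 1\{\bar N=0\}]=\mathbf E[\bar N\mathbf 1\{\bar N=0\}]=0 .
\]
So almost surely on $\{\bar N=0\}$ there is no $\tau_e$ at all. As $\Gamma$ has edges, $\bar N>0$ almost surely.

Let $\tau^{(1)}<\tau^{(2)}<\cdots$ be the positive $\tau_e$. They belong to consecutive edges of $\Gamma$, so $d(X_{\tau^{(1)}},X_{\tau^{(k)}})=k-1$, and $\tau^{(k)}\to\infty$ because jump times do not accumulate. Since $k_n\to\infty$ and $\tau^{(k_n)}\le n$,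
\[
S=\lim_{n\to\infty}\frac{|X_{\tau^{(k_n)}}|}{\tau^{(k_n)}}\ge\lim_{n\to\infty}\frac{k_n-1-|X_{\tau^{(1)}}|}{n}=\bar N>0.\qedhere
\]
\end{proof}

\section{The speed is deterministic, and a formula}\label{sec:formula}

Convergence to an end and non-atomicity of $\kappa_{(o,\eta)}$ are contained in Proposition~\ref{prop:transient} and Lemma~\ref{lem:nodirac}. It remains to show that $S$ is constant and to compute it. There are three sources of randomness: the bells, the initial configuration, and the tree. L\'evy's theorem with stationarity removes the first, Proposition~\ref{prop:zeroone} the second, and the following zero--one law the third.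

\subsection{A zero--one law for the unrooted tree}

\begin{lemma}\label{lem:treezeroone}
Let $\mathcal S$ be a measurable set of trees that is invariant under graph isomorphisms (not necessarily preserving the root). Then $\mathrm{AGW}^*(\mathcal S)\in\{0,1\}$.
\end{lemma}

The idea is that $\mathcal S$ is nearly decided by a large ball around the root. Moving the root along a simple random walk does not change the law of the rooted tree, and the walk can escape inside one half of the tree without seeing the other half. So $\mathcal S$ is decided by either half alone, and the halves are independent.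

\begin{proof}
\emph{(a) Simple random walk on an infinite GW tree is almost surely transient} (Lyons \cite{Lyons}). We recall the flow criterion: simple random walk on a locally finite tree is transient if, below some vertex $v$, there is $\psi\ge0$ satisfying \eqref{eq:conservation} with $\psi(v)>0$ and $\sum_u\psi(u)^2<\infty$. Such a $\psi$, extended by $0$, serves for any locally finite tree containing the given one (Rayleigh's principle). Fix $\Delta$ with $m_\Delta>1$. In a GW tree with root $v$, keep the vertices $u$ such that all vertices from $v$ to the parent of $u$ have at most $\Delta-1$ children. They form a Galton--Watson tree with offspring $Z\mathbf 1\{Z\le\Delta-1\}$, which is bounded with mean $m_\Delta$. By Lemma~\ref{lem:gwflow}, with positive probability the GW tree carries such a flow from its root, and this forces it to be infinite. By Lemma~\ref{lem:heredity}, almost every infinite GW tree carries such a flow below some vertex. So it is transient, and so is every locally finite tree containing it.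

\emph{(b) Stationarity of the walk.} Let $(Y_n)$ be discrete-time simple random walk on $T$ from $o$, with $T\sim\mathrm{AGW}$, and let $h(T,x)\ge0$ be invariant. Proposition~\ref{prop:mtp} with $f(T,x,y)=h(T,y)\mathbf 1\{x\sim y\}$ gives $\mathbb E_{\mathsf U}\sum_{y\sim o}h(T,y)=\mathbb E_{\mathsf U}[\deg(o)h(T,o)]$. In terms of $\mathrm{AGW}$ this reads $\mathbb E[\mathsf Ph(T,o)]=\mathbb E[h(T,o)]$, where $\mathsf Ph(T,x)=\deg(x)^{-1}\sum_{y\sim x}h(T,y)$ is again invariant. By induction $\mathbb E[h(T,Y_n)]=\mathbb E[\mathsf P^nh(T,o)]=\mathbb E[h(T,o)]$ for all $n$.

\emph{(c) Approximation by balls.} For $r\ge1$ and a finite rooted tree $\mathsf b$ of height at most $r$, let $g_r(\mathsf b)$ be the probability that the tree obtained by grafting independent GW trees on the vertices of $\mathsf b$ at height $r$ lies in $\mathcal S$. Since $\mathcal S$ is invariant, $g_r(\mathsf b)$ depends only on the rooted isomorphism class of $\mathsf b$. Evaluated at the $r$-ball around $o$, it is the conditional probability of $\mathcal S$ given this ball, which tends to $\mathbf 1_{\mathcal S}$ by L\'evy's theorem. Let $\iota_r(T,x)\in\{0,1\}$ be the indicator that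 $g_r>1/2$ at the $r$-ball around $x$. Given $\varepsilon>0$, choose $r$ with $\mathrm{AGW}(\mathbf 1_{\mathcal S}(T)\ne\iota_r(T,o))\le\varepsilon$. By (b), $\mathbb P(\mathbf 1_{\mathcal S}(T)\ne\iota_r(T,Y_n))\le\varepsilon$ for all $n$.

\emph{(d) Splitting the tree.} Up to the order of siblings, $T$ consists of two independent GW trees $T'$, with root $o$, and $T''$, with root $o''$, joined by the edge $\{o,o''\}$. Then $\mathbf 1_{\mathcal S}(T)=F(T',T'')$ with $F$ symmetric, because $\mathcal S$ ignores the root. Let $f(T')=\mathbb E[F\mid T']$. On the event $H_n=\{Y_k\in T'\text{ for all }k\le n,\ |Y_n|>r\}$ the $r$-ball around $Y_n$ lies in $T'\setminus\{o\}$, so $\iota_r(T,Y_n)$ is a function of $(T',Y_n)$. Given $T$, the probability of a path $y_0,\dots,y_n$ in $T'$ is $\prod_{k<n}\deg(y_k)^{-1}$, which depends only on $T'$. So on $H_n$, given $(T',Y_0,\dots,Y_n)$, the tree $T''$ is still a GW tree, and $F\neq\iota_r(T,Y_n)$ has conditional probability $f(T')$ or $1-f(T')$. Hence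
\[
\varepsilon\ge\mathbb E\big[\mathbf 1_{H_n}\min(f,1-f)(T')\big].
\]
Let $H=\{Y_k\in T'\text{ for all }k\}$. If $T'$ is infinite, it is almost surely transient by (a). Then from some child of $o$ in $T'$ the walk avoids $o$ forever with positive probability, and until it hits $o$ it is the walk on $T'$; so $\mathbb P(H\mid T')>0$. Also $|Y_n|\to\infty$ because $T\supset T'$ is transient. Thus $\liminf_n\mathbf 1_{H_n}\ge\mathbf 1_H$ on $\{T'\text{ infinite}\}$. By Fatou's lemma and then $\varepsilon\to0$, we get $f(T')\in\{0,1\}$, hence $F=f(T')$, almost surely on $\{T'\text{ infinite}\}$. By symmetry $F=f(T'')$ on $\{T''\text{ infinite}\}$. On the event of positive probability that both are infinite, $f(T')=f(T'')$ for two conditionally independent, identically distributed trees. So $f$ equals one constant on almost all infinite trees. Survival means that $T'$ or $T''$ is infinite, so $F$ equals this constant almost surely on survival.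
\end{proof}

\subsection{Proof of Theorem~\ref{thm:formula}}

\emph{The speed is constant.} Write $S=\lim_{t\to\infty}d(X_0,X_t)/t$, which does not refer to the root and is unchanged by time shifts. By Proposition~\ref{prop:exists} and \eqref{eq:spread}, for almost every $T$ and $\pi$-a.e.\ $z$ the limit exists and is finite $P_z$-almost surely. Let $I$ be an interval and $u(z)=P_z(S\text{ exists and lies in }I)$. By the Markov property $P_tu=u$, and $u(z_n)\to\mathbf 1\{S\in I\}$ $\mathbf P$-almost surely by L\'evy's theorem. So $\mathbf E[u(z_n)(1-u(z_n))]\to0$. By Lemma~\ref{lem:stationary} this expectation does not depend on $n$, hence $u(z_0)\in\{0,1\}$ almost surely, and by \eqref{eq:spread} $u\in\{0,1\}$ $\pi$-a.e.\ for almost every $T$. If $u(z)=1$, then $E_zu(z_t)=1$ with $u\le1$, so $u(z_t)=1$ almost surely. Thus $\{u=1\}$ is closed, and by Proposition~\ref{prop:zeroone} either $u=1$ a.e.\ or $u=0$ a.e. The set $\mathcal S_I$ of typical trees with $\pi(u<1)=0$ is measurable and invariant, so $\mathrm{AGW}^*(\mathcal S_I)\in\{0,1\}$ by Lemma~\ref{lem:treezeroone}. Therefore $\mathbf P(S\in I)\in\{0,1\}$ for every interval $I$, and the real random variable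 $S$ is $\mathbf P$-almost surely equal to a constant $v$. It depends only on $\mu$, the model and its parameter, as $\mathbf P$ does, and $v>0$ by Theorem~\ref{thm:speed}.

\emph{First formula.} The distance $|X_t|$ is not additive in time. We replace the base point $o$ by the end $\xi_-$, which is known at time $0$ and makes the increments stationary. For an end $\xi$ and vertices $x,y$ let $\mathsf h_\xi(x,y)=\lim_n[d(w_n,y)-d(w_n,x)]$ along any ray $(w_n)$ to $\xi$. If $\delta$ is the number of edges shared by the path from $x$ to $y$ and the ray from $x$ to $\xi$, then $\mathsf h_\xi(x,y)=d(x,y)-2\delta$. The definition shows $\mathsf h_\xi(x,y)+\mathsf h_\xi(y,y')=\mathsf h_\xi(x,y')$, and for $y\sim x$ we have $\mathsf h_\xi(x,y)=1-2\cdot\mathbf 1\{\xi\in\partial_{x,y}\}$.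

Let $\beta_t=\mathsf h_{\xi_-}(X_0,X_t)=|X_t|-2\delta_t$. The rays from $o$ to $\xi_+$ and to $\xi_-\neq\xi_+$ share finitely many edges, and $X_t$ is eventually in the branch toward $\xi_+$ at the vertex where they separate. So $\delta_t$ is eventually constant and $\beta_n/n\to v$. By additivity $\beta_n-\beta_{n-1}=\beta_1\circ\theta_{n-1}$, a stationary sequence with $|\beta_1|\le J_0$. Birkhoff's theorem gives $\mathbf E[\beta_1\mid\mathcal I]=v$, so $v=\mathbf E\beta_1$.

By additivity again, $\beta_1$ is the sum of $\mathsf h_{\xi_-}(X_{s-},X_s)$ over the jump times $s\in(0,1]$. By the definition of $\mathbf M_T$, the forward bells are Poisson with respect to the filtration generated by $T$, the past $(z_s)_{s\le0}$, which determines $\xi_-$, and the bells and marks up to the present. A jump of $X$ from $x$ to $y$ occurs at time $s$ exactly when $e=\{x,y\}$ rings with mark at most $c(x,y)/\lambda_e$ while $X_{s-}=x$ and $\eta_{s-}(y)=0$. Apply \eqref{eq:compensation} with $u=c(x,y)/\lambda_e$ to $H_s=\mathbf 1\{X_{s-}=x,\eta_{s-}(y)=0\}$ times $\mathbf 1\{\xi_-\in\partial_{x,y}\}$, respectively times $\mathbf 1\{\xi_-\notin\partial_{x,y}\}$, and sum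 over $x\sim y$. All sums are dominated by $\deg(X_s)$, which is integrable by Proposition~\ref{prop:exists}. We obtain $v=\int_0^1\mathbf E[\Phi\circ\theta_s]\,ds$ with
\[
\Phi=\sum_{y\sim X_0}c(X_0,y)\,\mathbf 1\{\eta_0(y)=0\}\,\big(1-2\cdot\mathbf 1\{\xi_-\in\partial_{X_0,y}\}\big).
\]
By Lemma~\ref{lem:stationary}, applied to the positive and negative parts, $v=\mathbf E\Phi$. Given $(T,z_0)$ the end $\xi_-$ has law $\kappa_{z_0}$, which gives the first formula.

\emph{Second formula.} Here reversibility of a single move is combined with a mass transport. For $x\sim y$ let
\[
\mathcal F(T,x,y)=\int_{A_x}\mathbf 1\{\eta(y)=0\}\,c(x,y)\,\kappa_z(\partial_{x,y})\,d\pi(z)\le1,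
\]
with $\kappa_z:=0$ off $E_\infty$, and let $\mathcal F=0$ if $x\not\sim y$ or $T$ is not typical. Let $e=\{x,y\}$ and $h(z)=\mathbf 1\{z\in A_y,\,\eta(x)=0\}\kappa_z(\partial_{y,x})$, so that $\mathcal F(T,y,x)=\int r_eh\,d\pi$. We have $\sigma_ez\in A_y$ with $x$ vacant exactly when $z\in A_x$ and $\eta(y)=0$, and then $r_e(z)=c(x,y)$. By \eqref{eq:swap} and $\partial_{y,x}=\partial_{x,y}^c$,
\[
\mathcal F(T,y,x)=\int_{A_x}\mathbf 1\{\eta(y)=0\}\,c(x,y)\,\kappa_{\sigma_ez}(\partial_{x,y}^c)\,d\pi(z).
\]
Proposition~\ref{prop:mtp} gives $\mathbb E^*\sum_{y\sim o}\mathcal F(T,o,y)=\mathbb E^*\sum_{y\sim o}\mathcal F(T,y,o)$, both sides being at most $\mathbb E^*[\deg(o)]<\infty$. Dividing by $\mathcal N$ and noting $\sigma_{\{o,y\}}(o,\eta)=(y,\eta^{oy})$ when $\eta(y)=0$,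
\[
\mathbf E\sum_{y\sim o}c(o,y)\mathbf 1\{\eta(y)=0\}\,\kappa_{(o,\eta)}(\partial_{o,y})=\mathbf E\sum_{y\sim o}c(o,y)\mathbf 1\{\eta(y)=0\}\,\kappa_{(y,\eta^{oy})}(\partial_{o,y}^c).
\]
In the first formula write $1-2\kappa_{(o,\eta)}(\partial_{o,y})=\kappa_{(o,\eta)}(\partial_{o,y}^c)-\kappa_{(o,\eta)}(\partial_{o,y})$ and replace the last term by means of this identity. This is the second formula, and the proof of Theorem~\ref{thm:formula} is complete. \qed

\begin{remark}
The second formula compares two probabilities of one event, that the limiting end lies on the side of $o$ of the edge $\{o,y\}$, before and after the tagged particle crosses this edge. For one particle on the $d$-regular tree these probabilities are $(d-1)/d$ and $1/d$, and the sum over the $d$ neighbors is again $d-2$.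
\end{remark}

\begin{thebibliography}{9}

\bibitem{GS}
Nina Gantert and Dominik Schmid,
\emph{The speed of the tagged particle in the exclusion process on Galton--Watson trees},
arXiv:1903.05019 (2019).

\bibitem{Lyons}
Lyons (1990).

\end{thebibliography}
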